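# When the characteristic polynomial of a restriction divides: free restrictions of free arrangements

## 1. Five planes in $\mathbb K^3$ and two of their restrictions

Let $\mathbb K$ be any field, and consider in $\mathbb K^3$ the arrangement $\mathcal A$ of the five planes
$$x=0,\qquad y=0,\qquad z=0,\qquad x=y,\qquad z=y .$$
Let $S=\mathbb K[x,y,z]$. A polynomial vector field (a derivation) $\theta=f\partial_x+g\partial_y+h\partial_z$ is tangent to the plane $\ker\alpha$ if $\theta(\alpha)\in\alpha S$. Which $\theta$ are tangent to all five planes? Three examples are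
$$\varepsilon=x\partial_x+y\partial_y+z\partial_z,\qquad \theta_1=x(x-y)\partial_x,\qquad \theta_2=z(z-y)\partial_z .$$
There are no others, up to combinations. If $\theta$ is tangent to all five planes, then $\theta(y)=yg$ for some $g$, and $\theta-g\varepsilon$ kills $y$. Suppose now $\theta(y)=0$. Then $\theta(x)$ is divisible by $x$, and $\theta(x)=\theta(x-y)$ is divisible by $x-y$, so $\theta(x)=x(x-y)p$. In the same way $\theta(z)=z(z-y)q$, so $\theta=p\theta_1+q\theta_2$. Hence the tangent derivations form a free $S$-module with basis $\varepsilon,\theta_1,\theta_2$, whose degrees are $1,2,2$.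

Next, the characteristic polynomial. The ten pairs of planes meet in two triple lines, $x=y=0$ and $y=z=0$ (each uses three pairs and has Möbius value $2$), and in four double lines (Möbius value $1$). So the coefficient of $t$ is $2\cdot2+4=8$, the value at the origin is $-(1-5+8)=-4$, and
$$\chi(\mathcal A;t)=t^3-5t^2+8t-4=(t-1)(t-2)^2 .$$
The degrees $1,2,2$ are the roots.

Now restrict to two of the planes. On $x=0$ we see the lines $y=0$, $z=0$, $z=y$ (the plane $x=y$ cuts out $y=0$ again). The characteristic polynomial is $t^2-3t+2=(t-1)(t-2)$, which divides $\chi(\mathcal A;t)$. On $y=0$ we see only $x=0$ and $z=0$. The characteristic polynomial is $(t-1)^2$, which does not divide $\chi(\mathcal A;t)$.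

Let us see how the derivations restrict. For $y=0$, setting $y=0$ in the basis gives $x\partial_x+z\partial_z$, $x^2\partial_x$, $z^2\partial_z$. The derivations tangent to the two lines have basis $x\partial_x$, $z\partial_z$, and neither of these is a combination of the restricted ones. For $x=0$, first change the basis so that two members kill $x$: since $\theta_1-(x-y)\varepsilon=-(x-y)(y\partial_y+z\partial_z)$, we may use
$$\varepsilon,\qquad (x-y)(y\partial_y+z\partial_z),\qquad z(z-y)\partial_z .$$
At $x=0$ the last two become $-y\,(y\partial_y+z\partial_z)$ and $z(z-y)\partial_z$. One of them is a multiple of the Euler field of the plane. Strip off the factor $y$: the pair $y\partial_y+z\partial_z$, $z(z-y)\partial_z$ is a basis for the three lines.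

In dimension three both restrictions have free derivation modules, because every line arrangement in a plane does (we check this in Section 3). In higher dimension the restriction of a free arrangement need not be free. The example suggests a question: if $\chi$ of the restriction divides $\chi$ of the arrangement, must the restriction be free?

## 2. Free arrangements, restrictions, and the modified Orlik conjecture

Let $\mathbb K$ be an arbitrary field, $V=\mathbb K^\ell$, $S=\mathbb K[x_1,\dots,x_\ell]$ its coordinate ring, and $\mathcal A$ a central arrangement of hyperplanes in $V$ (finitely many linear hyperplanes). Fix a linear form $\alpha_H$ with $H=\ker\alpha_H$ for each $H\in\mathcal A$.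

**Definition (freeness).** $D(\mathcal A)=\{\theta\in\mathrm{Der}_{\mathbb K}(S):\theta(\alpha_H)\in\alpha_HS\text{ for all }H\in\mathcal A\}$. The arrangement is *free* if $D(\mathcal A)$ is a free $S$-module. Its rank is then $\ell$, and it has a homogeneous basis; the degrees $d_1,\dots,d_\ell$ of the basis are the *exponents*, and $\exp(\mathcal A)$ is their multiset. Here $\theta=\sum g_j\partial_j$ has degree $d$ if all $g_j$ are homogeneous of degree $d$.

**Definition (characteristic polynomial).** $L(\mathcal A)$ is the set of all intersections of subsets of $\mathcal A$ (*flats*), ordered by reverse inclusion, with $V$ as least element. Its Möbius function is given by $\mu(V)=1$ and $\sum_{Y\supseteq Z}\mu(Y)=0$ for $Z\neq V$. Put $\chi(\mathcal A;t)=\sum_{X\in L(\mathcal A)}\mu(X)t^{\dim X}=\sum_i(-1)^ib_i(\mathcal A)t^{\ell-i}$. In particular $b_1(\mathcal A)=|\mathcal A|$.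

**Definition (restriction).** For $H\in\mathcal A$, $\mathcal A^H=\{H\cap K:K\in\mathcal A\setminus\{H\}\}$, an arrangement in $H\cong\mathbb K^{\ell-1}$.

We quote Terao's factorization theorem: *if $\mathcal A$ is free with exponents $d_1,\dots,d_\ell$, then $\chi(\mathcal A;t)=\prod_i(t-d_i)$.* The five planes illustrate it.

Orlik's original conjecture asserted that $\mathcal A^H$ is always free when $\mathcal A$ is; Edelman and Reiner disproved it. On the other hand, the Division theorem says: if $\mathcal A^H$ is free and $\chi(\mathcal A^H;t)$ divides $\chi(\mathcal A;t)$, then $\mathcal A$ is free. The modified Orlik conjecture, from Takuro Abe, "Deletion theorem and combinatorics of hyperplane arrangements", arXiv:1709.05842 (2017), reads: *if $\mathcal A$ is free, $H\in\mathcal A$ and $\chi(\mathcal A^H;t)\mid\chi(\mathcal A;t)$, then $\mathcal A^H$ is free.* We prove that this is true, over every field and in every dimension, in a sharper form.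

**Standing notation.** Let $|\mathcal A|\ge2$ and $H\in\mathcal A$, and put
$$\mathcal B=\mathcal A^H,\qquad \mathcal A'=\mathcal A\setminus\{H\},\qquad e=|\mathcal A|-|\mathcal B| .$$
(If $\mathcal A=\{H\}$, then $\mathcal B=\emptyset$ and $\mathcal A'=\emptyset$ are free, $e=1$, and all claims of Theorem A are clear.) A nonempty central arrangement satisfies $(t-1)\mid\chi$, as we shall see in (5); write $\chi_0=\chi/(t-1)$. The main character is
$$P(\mathcal A;t)=(t-e)\,\chi_0(\mathcal B;t)-\chi_0(\mathcal A;t)=\sum_{k\ge0}p_k(\mathcal A)\,t^{\ell-1-k}. \tag{1}$$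
For $X\in L(\mathcal B)$ let $\mathcal A_X=\{K\in\mathcal A:K\supseteq X\}\ni H$ and $\mathcal B_X=\{K\in\mathcal B:K\supseteq X\}=(\mathcal A_X)^H$, and put $e_X=|\mathcal A_X|-|\mathcal B_X|\ge1$. Let $L_k(\mathcal B)$ be the set of flats of codimension $k$ in $H$; we call $k$ the *rank* of $X$. When $X\ne H$, $P(\mathcal A_X;t)$ is formed with the same hyperplane $H$, so with $e_X$ in place of $e$.

For the five planes and $H=\{x=0\}$: $e=2$, $\chi_0(\mathcal B)=t-2$, $P=(t-2)(t-2)-(t-2)^2=0$. For $H=\{y=0\}$: $e=3$, $\chi_0(\mathcal B)=t-1$, $P=(t-3)(t-1)-(t-2)^2=-1$.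

**Theorem A.** If $\mathcal A$ is free and $\chi(\mathcal A^H;t)\mid\chi(\mathcal A;t)$, then $\mathcal A^H$ is free. Moreover $\mathcal A\setminus\{H\}$ is free, and $\exp(\mathcal A)$ is $\exp(\mathcal A^H)$ together with $e$.

**Theorem B.** Let $\mathcal A$ be free, $|\mathcal A|\ge2$. The following are equivalent:

* (a) $\chi(\mathcal A^H;t)\mid\chi(\mathcal A;t)$, i.e. $P(\mathcal A;t)=0$;
* (b) $\mathcal A^H$ is free and $\exp(\mathcal A^H)\subset\exp(\mathcal A)$ as multisets;
* (c) $\mathcal A\setminus\{H\}$ is free;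
* (d) $\chi_0(\mathcal A_X;e_X)=0$ for all $X\in L(\mathcal B)$, $X\neq H$;
* (e) $(t-e)\chi_0(\mathcal A^H;t)\ge\chi_0(\mathcal A;t)$ for arbitrarily large real $t$.

If they fail, the leading coefficient of $P(\mathcal A;t)$ is strictly negative. It is $p_k(\mathcal A)=-\sum_X\prod_{i=1}^k(e_X-a_i^X)$, where $k\ge2$ is the minimal rank of a bad flat (defined in Section 4), $X$ runs over the bad flats of rank $k$, $\exp(\mathcal A_X)=(1,a_1^X,\dots,a_k^X,0,\dots,0)$, and $e_X>a_i^X$ for all $i$.

**Theorem C.** Let $\mathcal A$ be free with $b_2(\mathcal A)=b_2(\mathcal A^H)+|\mathcal A^H|\,(|\mathcal A|-|\mathcal A^H|)$. Then $\mathcal A^H$ is free if and only if $\chi(\mathcal A^H;t)\mid\chi(\mathcal A;t)$.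

The equivalence (c)$\Leftrightarrow$(d) is the combinatorial form of T. Abe's deletion theorem; it is reproved here. Theorem A together with the Division theorem gives: if $\chi(\mathcal A^H;t)\mid\chi(\mathcal A;t)$, then $\mathcal A$ is free if and only if $\mathcal A^H$ is free.

**Why "(a), i.e. $P=0$".** If $\chi(\mathcal B)\mid\chi(\mathcal A)$, then, both being monic, $\chi(\mathcal A;t)=(t-s)\chi(\mathcal B;t)$. Comparing second coefficients gives $|\mathcal A|=s+|\mathcal B|$, so $s=e$, and dividing by $t-1$ gives $P=0$. Conversely $P=0$ gives $\chi(\mathcal A;t)=(t-e)\chi(\mathcal B;t)$.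

**Dimension three by hand.** Let $\ell=3$, $\exp(\mathcal A)=(1,a,b)$, $n=|\mathcal B|$. Then $|\mathcal A|=1+a+b$, so $n-1=a+b-e$, and $\chi_0(\mathcal B)=t-(n-1)$. Hence
$$P=(t-e)(t-(n-1))-(t-a)(t-b)=e(a+b-e)-ab=-(e-a)(e-b).$$
So divisibility means that $e$ is one of $a,b$. Theorem B adds that otherwise $e$ exceeds both of them, which one cannot read off from this computation.

## 3. Saito's criterion and localization at a flat

Two textbook facts will be used constantly. We include proofs, since they are short and work over any field.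

**Lemma 1 (Saito's criterion; Saito, Terao, Ziegler).** Let $R'=\mathbb K[x_1,\dots,x_n]$, let $\beta_1,\dots,\beta_s$ be pairwise non-proportional nonzero linear forms with multiplicities $m_i\ge1$, and let $D=\{\varphi\in\mathrm{Der}(R'):\varphi(\beta_i)\in\beta_i^{m_i}R'\ \text{for all }i\}$.

1. If $\varphi_1,\dots,\varphi_n\in D$, then $\prod_i\beta_i^{m_i}$ divides $\det(\varphi_a(x_b))$.
2. If $\det(\varphi_a(x_b))=c\prod_i\beta_i^{m_i}$ with $c\in\mathbb K^*$, then $\varphi_1,\dots,\varphi_n$ is a basis of $D$. The same holds for elements of $D_{\mathfrak q}$, $\mathfrak q$ a prime of $R'$, if $c$ is a unit of $R'_{\mathfrak q}$.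
3. If all $m_i=1$ and $D$ is free, then the determinant of any homogeneous basis of $D$ is $c\prod_i\beta_i$ with $c\in\mathbb K^*$.

*Proof.* (1) A linear change of coordinates changes the determinant by a nonzero scalar. Make $\beta_i$ a coordinate; the column of the $\varphi_a(\beta_i)$ is divisible by $\beta_i^{m_i}$. The powers $\beta_i^{m_i}$ are pairwise coprime, so their product divides.

(2) The $\varphi_a$ are independent. Given $\varphi\in D$, Cramer's rule over the fraction field gives $\varphi=\sum g_a\varphi_a$, where $g_a$ is the quotient of the determinant with $\varphi_a$ replaced by $\varphi$ by the original one. By (1) the numerator is divisible by $\prod\beta_i^{m_i}$, so $g_a\in R'$. After clearing denominators, (1) holds for elements of $D_{\mathfrak q}$ with divisibility in $R'_{\mathfrak q}$, and the same argument applies.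

(3) Let $\delta$ be the determinant of a basis. By (1), $\prod\beta_j$ divides $\delta$. Fix $i$, choose coordinates $y_1=\beta_i,y_2,\dots,y_n$ and put $u=\prod_{j\ne i}\beta_j$. The derivations $uy_1\partial_{y_1},u\partial_{y_2},\dots,u\partial_{y_n}$ lie in $D$: they send each $\beta_j$ with $j\neq i$ into $uR'\subseteq\beta_jR'$ and send $\beta_i$ to $u\beta_i$ or $0$. Expressing them in the basis shows that $\delta$ divides a scalar multiple of $u^n\beta_i$. So the only prime factors of $\delta$ are the $\beta_j$, and $\beta_i^2\nmid\delta$. As $i$ was arbitrary, $\delta=c\prod\beta_j$. (If there are no forms, $D=\mathrm{Der}(R')$ and $\delta$ is a unit.) $\square$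

Part (3) is Theorem 4.19 in Orlik–Terao, *Arrangements of Hyperplanes*. As a first use, an arrangement of $n\ge1$ lines in $\mathbb K^2$ is free with exponents $(1,n-1)$: take $x$ to be one of the forms and $\pi$ the product of the others; then $x\partial_x+y\partial_y$ and $\pi\partial_y$ are tangent to all lines, with determinant $x\pi$. So for $\ell\le3$ every restriction is free, and the conjecture has content only from $\ell=4$ on.

**Lemma 2 (localizations of free arrangements are free; Orlik–Terao, Theorem 4.37).** Let $\mathcal C$ be a free arrangement in $\mathbb K^n$ with coordinate ring $S_n$, $Z\in L(\mathcal C)$ of codimension $m\ge1$, and $y_1,\dots,y_n$ coordinates with $Z=\{y_1=\dots=y_m=0\}$. Put $T=\mathbb K[y_1,\dots,y_m]$ and $N=\{\theta\in\mathrm{Der}(T):\theta(\alpha_K)\in\alpha_KT,\ K\in\mathcal C_Z\}$, where $\mathcal C_Z=\{K\in\mathcal C:K\supseteq Z\}$. Then $D(\mathcal C_Z)=(S_n\otimes_TN)\oplus\bigoplus_{j>m}S_n\partial_j$, and $N$ is a free $T$-module of rank $m$.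

*Proof.* The forms $\alpha_K$, $K\in\mathcal C_Z$, vanish on $Z$, so they lie in $T$. The tangency conditions for $\mathcal C_Z$ involve only $\theta(y_1),\dots,\theta(y_m)$. Expanding these in monomials in $y_{m+1},\dots,y_n$ with coefficients in $T$, the conditions hold coefficient by coefficient. This gives the decomposition.

Let $\mathfrak P=(y_1,\dots,y_m)S_n$ and $u=\prod_{K\in\mathcal C\setminus\mathcal C_Z}\alpha_K$. Since $\alpha_K$ does not vanish on $Z$ for $K\notin\mathcal C_Z$, $u\notin\mathfrak P$. From $uD(\mathcal C_Z)\subseteq D(\mathcal C)\subseteq D(\mathcal C_Z)$ we get $D(\mathcal C_Z)_{\mathfrak P}=D(\mathcal C)_{\mathfrak P}$, which is free. Its direct summand $N\otimes_T(S_n)_{\mathfrak P}$ is finitely generated projective over a local ring, hence free. Its rank is the rank of $N$, which is $m$ because $\big(\prod_{K\in\mathcal C_Z}\alpha_K\big)\mathrm{Der}(T)\subseteq N\subseteq\mathrm{Der}(T)$. Now pass to the residue field $\kappa$ of $\mathfrak P$. The map $T\to\kappa$ kills $T_+=(y_1,\dots,y_m)$, so $N\otimes_T\kappa=(N/T_+N)\otimes_{\mathbb K}\kappa$,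 and therefore $\dim_{\mathbb K}N/T_+N=m$. By the graded Nakayama lemma $N$ is generated by $m$ homogeneous elements. The resulting surjection $T^m\to N$ is a surjection of $m$-dimensional spaces over the fraction field, so its kernel is a torsion submodule of $T^m$, hence zero. $\square$

## 4. Restricting a basis, and the coordinates of $G_X\bar\varepsilon$

**From now on $\mathcal A$ is free** (in Section 6 this will not be used). Let $\bar S=S/\alpha_HS$ be the coordinate ring of $H$. Fix a form $\beta_K\in\bar S$ for each $K\in\mathcal B$, and scale $\alpha_{K'}$ for $K'\in\mathcal A'$ so that $\alpha_{K'}|_H=\beta_{K'\cap H}$.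

**Definition (multiplicities).** For $K\in\mathcal B$ let $m_K=\#\{K'\in\mathcal A':K'\cap H=K\}$. For $X\in L(\mathcal B)$ put
$$Q_X=\prod_{K\in\mathcal B_X}\beta_K,\qquad G_X=\prod_{K\in\mathcal B_X}\beta_K^{m_K-1},\qquad \tilde Q_X=Q_XG_X=\prod_{K\in\mathcal B_X}\beta_K^{m_K}.$$

If $K\in\mathcal B_X$ and $K'\cap H=K$, then $K'\supseteq X$. So $m_K$ is the same for $\mathcal A_X$ and for $\mathcal A$, and
$$e_X=1+\sum_{K\in\mathcal B_X}(m_K-1)=1+\deg G_X. \tag{2}$$
For the five planes with $H=\{y=0\}$ and $X$ the origin: $\beta$'s are $x,z$ with multiplicities $2,2$, $G_X=xz$, $e_X=3$.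

**Step 1: a local basis that kills $x_0$.** *We want to restrict derivations to $H$, so we arrange that all but one kill $\alpha_H$.* Let $X\in L_k(\mathcal B)$, $k\ge1$. Choose coordinates $x_0=\alpha_H,x_1,\dots,x_{\ell-1}$ of $V$ with $X=\{x_0=\dots=x_k=0\}$. Put $T=\mathbb K[x_0,\dots,x_k]$, $R=\mathbb K[x_1,\dots,x_k]$, $R_+=(x_1,\dots,x_k)$, $\bar S=\mathbb K[x_1,\dots,x_{\ell-1}]$. Since $X$ is an intersection of members of $\mathcal A_X$ (respectively, inside $H$, of $\mathcal B_X$), the forms of $\mathcal A_X$ span $\langle x_0,\dots,x_k\rangle$ and those of $\mathcal B_X$ span $\langle x_1,\dots,x_k\rangle$. Let $N$ be the module of Lemma 2 for $\mathcal C=\mathcal A$, $Z=X$; it is free of rank $k+1$. With $\varepsilon=\sum_{i=0}^kx_i\partial_i\in N$ we have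
$$N=T\varepsilon\oplus N_0,\qquad N_0=\{\theta\in N:\theta(x_0)=0\},$$
via $\theta\mapsto\theta-\frac{\theta(x_0)}{x_0}\varepsilon$, because $\theta(x_0)\in x_0T$. The summand $N_0$ is a finitely generated graded projective module over a polynomial ring, hence free, with a homogeneous basis $\theta_1,\dots,\theta_k$ of degrees $a_1,\dots,a_k$. Thus $\exp(\mathcal A_X)=(1,a_1,\dots,a_k,0,\dots,0)$, and Terao's theorem gives
$$\chi_0(\mathcal A_X;t)=t^{\ell-1-k}\prod_{i=1}^k(t-a_i). \tag{3}$$
When the flat matters we write $a_i^X$.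

**Step 2: the restrictions form a basis of a multi-derivation module.** *We identify exactly what the restricted basis spans (cf. Ziegler 1989).* By Lemma 1(3), $\det(\varepsilon,\theta_1,\dots,\theta_k)=c\,x_0\prod_{K\in\mathcal A_X\setminus\{H\}}\alpha_K$. The $x_0$-column is $(x_0,0,\dots,0)$, so $\det(\theta_i(x_j))_{1\le i,j\le k}=c\prod_{K\in\mathcal A_X\setminus\{H\}}\alpha_K$. Let
$$\varphi_i=\sum_{j=1}^k\theta_i(x_j)|_{x_0=0}\,\partial_j\in\mathrm{Der}(R),\qquad\text{so that}\qquad \det(\varphi_i(x_j))=c\,\tilde Q_X,\quad c\in\mathbb K^* .$$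
In particular $\varphi_i\ne0$ has degree $a_i$. For $K\in\mathcal B_X$ the $m_K$ hyperplanes of $\mathcal A'$ over $K$ have forms $\beta_K+c_sx_0$ with distinct $c_s\in\mathbb K$. Each of these divides $\theta_i(\beta_K+c_sx_0)=\theta_i(\beta_K)$, so their product does. At $x_0=0$ this says $\beta_K^{m_K}\mid\varphi_i(\beta_K)$. By Lemma 1(2):

* $\varphi_1,\dots,\varphi_k$ is an $R$-basis of $E_X=\{\varphi\in\mathrm{Der}(R):\varphi(\beta_K)\in\beta_K^{m_K}R,\ K\in\mathcal B_X\}$;
* $\varphi_1,\dots,\varphi_k,\partial_{k+1},\dots,\partial_{\ell-1}$ is an $\bar S$-basis of $M_X=\{\varphi\in\mathrm{Der}(\bar S):\varphi(\beta_K)\in\beta_K^{m_K}\bar S,\ K\in\mathcal B_X\}$.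

**Step 3: coordinates of the Euler field.** *We measure whether a multiple of the Euler field can serve as a basis member, as it did for $x=0$ in Section 1.* Let $\bar\varepsilon=\sum_{i=1}^kx_i\partial_i$. Since $G_X\bar\varepsilon(\beta_K)=G_X\beta_K\in\beta_K^{m_K}R$, we have $G_X\bar\varepsilon\in E_X$. Write
$$G_X\bar\varepsilon=\sum_{i=1}^kf_i\varphi_i,\qquad f_i\in R\text{ homogeneous},\quad \deg f_i=e_X-a_i\text{ if }f_i\neq0; \tag{4}$$
the degree comes from $\deg(G_X\bar\varepsilon)=\deg G_X+1=e_X$.

**Definition (good and bad flats).** $J_X=(f_1,\dots,f_k)\subseteq R$. The coordinate ideal of an element of a free module does not depend on the basis. A flat $X\in L(\mathcal B)$ of rank $k\ge1$ is *good* if $J_X=R$, and *bad* otherwise. As the $f_i$ are homogeneous, $X$ is good exactly when some $f_i\in\mathbb K^*$; if $X$ is bad, all $f_i\in R_+$.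

*Examples.* Rank-1 flats are always good: there we may take $x_1=\beta_K$, $m=m_K$, and $E_X=R\,x_1^m\partial_1$, $G_X\bar\varepsilon=x_1^m\partial_1$. For the five planes, $H=\{y=0\}$ and $X$ the origin: $\varphi_1=x^2\partial_x$, $\varphi_2=z^2\partial_z$, and
$$G_X\bar\varepsilon=xz(x\partial_x+z\partial_z)=z\varphi_1+x\varphi_2,\qquad J_X=(x,z),$$
so the origin is bad. For $H=\{x=0\}$: $G_X=y$, $\varphi_1=-y(y\partial_y+z\partial_z)$, $\varphi_2=z(z-y)\partial_z$, so $(f_1,f_2)=(-1,0)$, and the origin is good.

**Proposition 3.** Let $X_0=\bigcap_{K\in\mathcal B}K$. If $\mathcal A$ is free and $X_0$ is good, then $\mathcal A^H$ and $\mathcal A'$ are free, and $\exp(\mathcal A)$ is $\exp(\mathcal A^H)$ together with $e$.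

*Proof.* Let $r\ge1$ be the rank of $X_0$. Then $\mathcal B_{X_0}=\mathcal B$, and $\mathcal A_{X_0}=\mathcal A$ because $K'\supseteq K'\cap H\supseteq X_0$ for $K'\in\mathcal A'$. Use the notation above with $X=X_0$, $k=r$, and write $Q,G,\tilde Q$. After renumbering, $f_1\in\mathbb K^*$, so $a_1=e$ by (4).

*Freeness of $\mathcal B$: swap $\varphi_1$ for $\bar\varepsilon$.* The derivations $\bar\varepsilon,\varphi_2,\dots,\varphi_r$ lie in the derivation module of $\mathcal B$ over $R$, and by (4)
$$G\det(\bar\varepsilon,\varphi_2,\dots,\varphi_r)=\det(G\bar\varepsilon,\varphi_2,\dots,\varphi_r)=f_1\det(\varphi_1,\dots,\varphi_r)=f_1c\,GQ .$$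
So $\det(\bar\varepsilon,\varphi_2,\dots,\varphi_r)=f_1cQ$. By Lemma 1(2), these together with $\partial_{r+1},\dots,\partial_{\ell-1}$ form a basis of $D(\mathcal B)$. Hence $\exp(\mathcal B)=(1,a_2,\dots,a_r,0,\dots,0)$, while $\exp(\mathcal A)=(1,e,a_2,\dots,a_r,0,\dots,0)$, both with $\ell-1-r$ zeros at the end.

*Freeness of $\mathcal A'$: divide by $x_0$.* View $G,f_i\in R\subset T$ and consider $G\varepsilon-\sum f_i\theta_i$. Its $\partial_0$-coefficient is $Gx_0$. For $j\ge1$ its $\partial_j$-coefficient at $x_0=0$ is $Gx_j-\sum f_i\varphi_i(x_j)=0$ by (4). So it equals $x_0\psi$ with $\psi\in\mathrm{Der}(T)$. For $K\in\mathcal A'$, $\alpha_K$ divides $x_0\psi(\alpha_K)$ and is coprime to $x_0$, so $\alpha_K\mid\psi(\alpha_K)$. Moreover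
$$x_0\det(\varepsilon,\psi,\theta_2,\dots,\theta_r)=-f_1\det(\varepsilon,\theta_1,\dots,\theta_r)=-f_1c\,x_0\prod_{K\in\mathcal A'}\alpha_K .$$
Cancel $x_0$. By Lemma 1(2), $\varepsilon,\psi,\theta_2,\dots,\theta_r,\partial_{r+1},\dots,\partial_{\ell-1}$ is a basis of $D(\mathcal A')$. $\square$

## 5. An exponent equal to $e$ is not enough

Proposition 3 suggests a direct attack on Theorem A. Suppose $\chi(\mathcal B)\mid\chi(\mathcal A)$. Then $\chi_0(\mathcal A;t)=(t-e)\chi_0(\mathcal B;t)$, so $e\ge1$ is a root of $\chi_0(\mathcal A;t)=t^{\ell-1-r}\prod(t-a_i)$, and $e=a_i$ for some $i$. By (4) the corresponding $f_i$ has degree $0$: it is a constant. If it is a nonzero constant, $X_0$ is good, and Proposition 3 finishes the proof.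

But the attack stops here, because $f_i$ may be the constant $0$. The equality $e=a_i$ alone cannot exclude this. Let $|\mathbb K|\ge3$, choose $c\in\mathbb K\setminus\{0,1\}$, and in $\mathbb K^5$ with coordinates $x,y,z,v,w$ take the nine hyperplanes
$$x,\quad y,\quad z,\quad x-y,\quad z-y,\quad v,\quad w,\quad v-w,\quad v-cw,\qquad H=\{y=0\}.$$
Besides the Euler field, the derivations
$$\theta_1=x(x-y)\partial_x,\quad \theta_2=z(z-y)\partial_z,\quad \theta_3=v\partial_v+w\partial_w,\quad \theta_4=w(w-v)(v-cw)\partial_w$$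
are tangent to all hyperplanes and kill $y$. The determinant of the five is, up to sign, the product of the nine forms. So the arrangement is free with exponents $(1,2,2,1,3)$. The restriction consists of $x,z,v,w,v-w,v-cw$, so $e=9-6=3$ is an exponent, and $G=xz$. At $y=0$,
$$G\bar\varepsilon=z\cdot x^2\partial_x+x\cdot z^2\partial_z+xz\cdot\theta_3+0\cdot\theta_4 ,$$
so $f=(z,x,xz,0)$ and $J_{X_0}=(x,z)$. The coordinate belonging to the exponent $3$ vanishes, and $X_0$ is bad. Here divisibility fails, since $\chi(\mathcal B)=(t-1)^3(t-3)$ and $\chi(\mathcal A)=(t-1)^2(t-2)^2(t-3)$. So the example does not contradict Theorem A, but it shows that one must use more of the divisibility than the single root $e$.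

It also shows where the obstruction lives. The ideal $J_{X_0}=(x,z)$ is supported on the flat $x=z=0$ of $H$, of rank 2, which is the bad flat of the five planes. And
$$P=(t-3)(t-1)^2(t-3)-(t-2)^2(t-1)(t-3)=-(t-1)(t-3)$$
has leading term $-t^2=-t^{\ell-1-2}$. The rank of the bad flat is the position of the leading coefficient, and that coefficient is the $-1$ of the five planes. This is the mechanism to prove: the coefficients of $P$ are sums of contributions of flats, and the first nonzero one is a sum of negative contributions, one for each bad flat of minimal rank. Then nothing can cancel, and $P=0$ leaves no room for a bad flat, so $X_0$ in particular is good.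

## 6. The coefficients of $P$ are sums over flats

In this section freeness is not assumed.

**Step 4: Weisner's identity.** *We need $\chi_0$ as a sum over flats not contained in a given hyperplane.* Let $\mathcal C$ be an arrangement, $K\in\mathcal C$, and $Z\in L(\mathcal C)$ with $Z\subseteq K$. Put $N(Z)=\sum_{Y\cap K=Z}\mu(Y)$. A flat $Y$ contains $Z$ if and only if $Y\cap K$ does, so
$$\sum_{Z\subseteq W\subseteq K}N(W)=\sum_{Y\supseteq Z}\mu(Y)=0 .$$
For $Z=K$ this reads $N(K)=0$, and by induction on the codimension $N(Z)=0$ for all $Z\subseteq K$.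

In the sum $N(Z)$, either $Y\subseteq K$ and then $Y=Z$, or $Y\not\subseteq K$ and then $\dim Y=\dim Z+1$. So $\mu(Z)=-\sum\mu(Y)$ over the $Y\not\subseteq K$ with $Y\cap K=Z$. Multiply by $t^{\dim Z}$ and sum over $Z$:
$$\sum_{Z\subseteq K}\mu(Z)t^{\dim Z}=-\sum_{Y\not\subseteq K}\mu(Y)t^{\dim Y-1},\qquad \chi_0(\mathcal C;t)=\sum_{Y\not\subseteq K}\mu(Y)t^{\dim Y-1}. \tag{5}$$
The second identity follows from the first, since $\chi(\mathcal C;t)=\sum_{Y\not\subseteq K}\mu(Y)(t^{\dim Y}-t^{\dim Y-1})$; note that $\dim Y\ge1$ if $Y\not\subseteq K$. In particular $(t-1)\mid\chi(\mathcal C;t)$. Together, (5) says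
$$\sum_{Z\subseteq K,\ \dim Z=d}\mu(Z)=-\big(\text{coefficient of }t^d\text{ in }\chi_0(\mathcal C;t)\big)\quad\text{for every }K\in\mathcal C. \tag{6}$$

**Lemma 4.** $p_0(\mathcal A)=0$, and $p_k(\mathcal A)=\sum_{X\in L_k(\mathcal B)}p_k(\mathcal A_X)$ for $k\ge1$. If $X\in L_j(\mathcal B)$ with $j\ge1$, then $p_i(\mathcal A_X)=0$ for $i>j$.

*Proof.* $p_0=1-1=0$. For the last claim, all flats of $\mathcal A_X$ and of $\mathcal B_X$ contain $X$, so $t^{\dim X}$ divides $\chi(\mathcal A_X;t)$ and $\chi(\mathcal B_X;t)$. Since $t$ and $t-1$ are coprime, it divides $\chi_0(\mathcal A_X)$, $\chi_0(\mathcal B_X)$ and $P(\mathcal A_X)$. As $\dim X=\ell-1-j$, no $t^{\ell-1-i}$ with $i>j$ occurs. Now let $k\ge1$; we treat the two terms of $P$ separately.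

*The term $\chi_0(\mathcal A)$.* By (5) with $K=H$, the coefficient of $t^{\ell-1-k}$ is $\sum\mu(Y)$ over the $Y\in L(\mathcal A)$ with $Y\not\subseteq H$ and $\operatorname{codim}Y=k$. Sort these by $X=Y\cap H\in L_k(\mathcal B)$. For given $X\in L_k(\mathcal B)$, the $Y\in L(\mathcal A)$ with $Y\not\subseteq H$ and $Y\cap H=X$ are exactly the $Y\in L(\mathcal A_X)$ with $Y\not\subseteq H$ and $\operatorname{codim}Y=k$. Indeed, the former contain $X$, so they are intersections of members of $\mathcal A_X$. For the latter, $Y\cap H\supseteq X$ with equal dimensions. The value $\mu(Y)$ depends only on the flats containing $Y$, so it is the same in $L(\mathcal A)$ and $L(\mathcal A_X)$. Hence, by (5) for $\mathcal A_X$, the coefficient is the sum over $X\in L_k(\mathcal B)$ of the corresponding coefficients for $\mathcal A_X$.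

*The term $(t-e)\chi_0(\mathcal B)$.* Write $\chi_0(\mathcal B;t)=\sum_j\beta_jt^{\ell-2-j}$ (these numbers $\beta_j$ are not to be confused with the forms $\beta_K$). The coefficient of $t^{\ell-1-k}$ in $(t-e)\chi_0(\mathcal B)$ is $\beta_k-e\beta_{k-1}$. For $X\in L_k(\mathcal B)$, $\chi_0(\mathcal B_X)$ is divisible by $t^{\ell-1-k}$, so $\beta_k(\mathcal B_X)=0$. The coefficient of $t^{\ell-1-k}$ in $\chi(\mathcal B_X)=(t-1)\chi_0(\mathcal B_X)$ is $\mu(X)$, so $\mu(X)=-\beta_{k-1}(\mathcal B_X)$. Hence the corresponding coefficient for $\mathcal A_X$ is $-e_X\beta_{k-1}(\mathcal B_X)=e_X\mu(X)$, and we must show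
$$\sum_{X\in L_k(\mathcal B)}e_X\mu(X)=\beta_k-e\beta_{k-1}.$$
Use (2), which is pure counting: $e_X=1+\sum_{K\in\mathcal B_X}(m_K-1)$ and $e=1+\sum_{K\in\mathcal B}(m_K-1)$. Comparing coefficients in $\chi(\mathcal B)=(t-1)\chi_0(\mathcal B)$ gives $\sum_{X\in L_k(\mathcal B)}\mu(X)=\beta_k-\beta_{k-1}$. By (6) for $\mathcal B$, with $d=\ell-1-k$, $\sum_{X\in L_k(\mathcal B),\,X\subseteq K}\mu(X)=-\beta_{k-1}$ for every $K\in\mathcal B$. Therefore
$$\sum_{X\in L_k(\mathcal B)}e_X\mu(X)=\beta_k-\beta_{k-1}-\sum_{K\in\mathcal B}(m_K-1)\beta_{k-1}=\beta_k-e\beta_{k-1}.\qquad\square$$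

Applying Lemma 4 to $\mathcal A_X$, and using $(\mathcal A_X)_Y=\mathcal A_Y$, we get
$$p_i(\mathcal A_X)=\sum_{Y\in L_i(\mathcal B_X)}p_i(\mathcal A_Y)\qquad(i\ge1). \tag{7}$$

*Check on the five planes, $H=\{y=0\}$.* At the rank-1 flat $x=0$ of $H$, $\mathcal A_X=\{x,y,x-y\}$, $e_X=2$, $\chi_0(\mathcal A_X)=t(t-2)$, $\chi_0(\mathcal B_X)=t$, so $P(\mathcal A_X)=0$. The flat $z=0$ is symmetric. So $p_1(\mathcal A)=0$, in agreement with $P=-1$.

## 7. Coordinate ideals at a bad flat of minimal rank

$\mathcal A$ is free again. The goal is to show that at a bad flat of minimal rank every $f_i$ is nonzero. The product example shows that minimality matters: there $X_0$ is bad of rank $4$, but one $f_i$ is $0$.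

To compare different flats we work over the common ring $\bar S$. Let $\bar\theta=\sum_{i=1}^{\ell-1}x_i\partial_i$ be the Euler derivation of $H$ and $\eta_X=G_X\bar\theta\in M_X$. Let $I_X\subseteq\bar S$ be the ideal generated by the coordinates of $\eta_X$ in a basis of $M_X$, independent of the basis. Since $\eta_X=G_X\bar\varepsilon+\sum_{j>k}G_Xx_j\partial_j$,
$$I_X=(f_1,\dots,f_k,\;G_Xx_{k+1},\dots,G_Xx_{\ell-1}). \tag{8}$$
In particular, if $X$ is good then $I_X=\bar S$. For $X=H$ we have $M_H=\mathrm{Der}(\bar S)$, $G_H=1$, $\eta_H=\bar\theta$, $I_H=(x_1,\dots,x_{\ell-1})$.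

**Lemma 5.** Let $\mathfrak p\subset\bar S$ be prime, $X\in L(\mathcal B)$, and $Y=\bigcap\{K\in\mathcal B_X:\beta_K\in\mathfrak p\}$ ($Y=H$ if there is no such $K$). Then $\mathcal B_Y=\{K\in\mathcal B_X:\beta_K\in\mathfrak p\}$ and $(I_X)_{\mathfrak p}=(I_Y)_{\mathfrak p}$.

*Proof.* If $K\in\mathcal B_Y$, then $K\supseteq Y\supseteq X$, and $\beta_K$ is a linear combination of the forms $\beta_{K_1}\in\mathfrak p$ that define $Y$, so $\beta_K\in\mathfrak p$. The other inclusion is clear. Let $u=\prod_{K\in\mathcal B_X\setminus\mathcal B_Y}\beta_K^{m_K}\notin\mathfrak p$. Then $uM_Y\subseteq M_X\subseteq M_Y$, so $(M_X)_{\mathfrak p}=(M_Y)_{\mathfrak p}$. In this module $\eta_X=\big(\prod_{K\in\mathcal B_X\setminus\mathcal B_Y}\beta_K^{m_K-1}\big)\eta_Y$ is a unit multiple of $\eta_Y$, so the two coordinate ideals agree. $\square$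

**Lemma 6.** Let $X\in L_k(\mathcal B)$, $k\ge1$, be bad, and assume that every $Y\in L(\mathcal B_X)$ with $1\le\operatorname{rk}Y<k$ is good. Then $J_X$ is $R_+$-primary, all $f_i\ne0$, and $e_X>a_i$ for $i=1,\dots,k$.

*Proof.* Let $\mathfrak q\supseteq J_X$ be a prime of $R$; we show $\mathfrak q=R_+$. Put $\mathfrak p=\mathfrak q\bar S+(x_{k+1},\dots,x_{\ell-1})$. Since $\bar S/\mathfrak p=R/\mathfrak q$, this is a prime with $\mathfrak p\cap R=\mathfrak q$, and it contains $I_X$ by (8). Take $Y$ as in Lemma 5; then $(I_Y)_{\mathfrak p}=(I_X)_{\mathfrak p}\ne\bar S_{\mathfrak p}$. Since $X\subseteq Y$, either $1\le\operatorname{rk}Y<k$, or $Y=H$, or $Y=X$.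

If $1\le\operatorname{rk}Y<k$, then $Y$ is good and $I_Y=\bar S$, a contradiction. If $Y=H$, then $\mathfrak p\supseteq I_H=(x_1,\dots,x_{\ell-1})$ contains every $\beta_K$; as $\mathcal B_X\neq\emptyset$, this contradicts $Y=H$. So $Y=X$, and all $\beta_K$ with $K\in\mathcal B_X$ lie in $\mathfrak p\cap R=\mathfrak q$. They span $\langle x_1,\dots,x_k\rangle$, hence $\mathfrak q=R_+$.

As $X$ is bad, $J_X\subseteq R_+$; so $R_+$ is the only prime containing $J_X$, and $J_X$ is $R_+$-primary of height $k$. If some $f_i$ were $0$, $J_X$ would be generated by $k-1$ elements and have height at most $k-1$ by Krull's height theorem. So all $f_i\ne0$. Each $f_i$ is nonzero, homogeneous and in $R_+$, so $e_X-a_i=\deg f_i>0$. $\square$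

For the five planes and $H=\{y=0\}$: $J_X=(z,x)$, and $e_X-a_i=3-2=1$ is the degree of each generator.

## 8. The leading coefficient of $P$, and Theorem A

**Proposition 7.** Let $\mathcal A$ be free.

1. If no bad flats exist, then $P(\mathcal A;t)=0$, and $\chi_0(\mathcal A_X;e_X)=0$ for all $X\in L(\mathcal B)$, $X\ne H$.
2. If bad flats exist, let $k$ be their minimal rank. Then $k\ge2$, $p_j(\mathcal A)=0$ for $j<k$, and
$$p_k(\mathcal A)=-\sum_{X\in L_k(\mathcal B)\text{ bad}}\ \prod_{i=1}^k(e_X-a_i^X)<0,$$
with all factors $e_X-a_i^X>0$.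

*Proof.* Put $k=\infty$ in case 1.

**Step 5: a single flat up to rank $k$.** *We compute $P(\mathcal A_X;t)$ completely for these flats.* We claim that for $X\in L_j(\mathcal B)$ with $1\le j\le k$, $j$ finite,
$$P(\mathcal A_X;t)=p_j(\mathcal A_X)\,t^{\ell-1-j},\qquad p_j(\mathcal A_X)=-\prod_{i=1}^j(e_X-a_i^X), \tag{9}$$
and $p_j(\mathcal A_X)=0$ if $X$ is good. We use induction on $j$. By Lemma 4, $p_0(\mathcal A_X)=0$ and $p_i(\mathcal A_X)=0$ for $i>j$. For $1\le i<j$, (7) gives $p_i(\mathcal A_X)=\sum_{Y\in L_i(\mathcal B_X)}p_i(\mathcal A_Y)$. Every such $Y$ has rank $i<k$, so it is good, and $p_i(\mathcal A_Y)=0$ by induction. So only $p_j$ survives: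
$$(t-e_X)\chi_0(\mathcal B_X;t)-\chi_0(\mathcal A_X;t)=p_j(\mathcal A_X)\,t^{\ell-1-j}.$$
The power $t^{\ell-1-j}$ divides each term; divide by it and put $t=e_X$. The first term vanishes, and by (3) the second becomes $-\prod_{i=1}^j(e_X-a_i^X)$. This is (9). If $X$ is good, some $f_i\in\mathbb K^*$, so $e_X=a_i^X$ by (4), and the product is $0$.

**Step 6: summing over flats.** *We pass from the $\mathcal A_X$ to $\mathcal A$.* By Lemma 4, $p_0(\mathcal A)=0$ and $p_j(\mathcal A)=\sum_{X\in L_j(\mathcal B)}p_j(\mathcal A_X)$ for $j\ge1$. For $j<k$ all these $X$ are good and the sum vanishes. In case 1 this gives $P=0$; moreover, for every $X\ne H$, goodness gives $\prod_i(e_X-a_i^X)=0$, hence $\chi_0(\mathcal A_X;e_X)=0$ by (3). In case 2 and for $j=k$, the good flats contribute $0$ and the bad ones contribute (9). A bad flat of minimal rank satisfies the hypothesis of Lemma 6, so all its factors $e_X-a_i^X$ are positive, and every contribution is negative. Finally $k\ge2$ because rank-1 flats are good. $\square$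

**Proof of Theorem A.** Let $\mathcal A$ be free, $|\mathcal A|\ge2$, and $\chi(\mathcal A^H;t)\mid\chi(\mathcal A;t)$. Then $P(\mathcal A;t)=0$, as shown in Section 2. By Proposition 7(2) there are no bad flats, since otherwise $P\neq0$. In particular $X_0=\bigcap_{K\in\mathcal B}K$ is good, and Proposition 3 gives that $\mathcal A^H$ and $\mathcal A\setminus\{H\}$ are free and that $\exp(\mathcal A)$ is $\exp(\mathcal A^H)$ together with $e$. $\blacksquare$

**The Edelman–Reiner example.** There $\exp(\mathcal A)=(1,5,5,5,5)$, $|\mathcal A^H|=15$, $e=6$, and $\mathcal A^H$ is not free, with $\chi_0(\mathcal A^H;t)=(t-4)(t^2-10t+26)$. With $s=t-5$,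
$$P=(t-6)(t-4)(t^2-10t+26)-(t-5)^4=(s-1)(s+1)(s^2+1)-s^4=-1 .$$
So divisibility cannot be relaxed even in the last coefficient. In Proposition 7 this is $k=4$: the only possible flat of rank $4$ in $H\cong\mathbb K^4$ is the origin, with contribution $-(6-5)^4=-1$. (This example is not used below.)

## 9. Deletion: the proof of Theorem B

Let $\mathcal A$ be free, $|\mathcal A|\ge2$. We know that (a) means $P=0$, and Proposition 7 gives: (a) holds if and only if there are no bad flats. If there are none, $X_0$ is good, and Proposition 3 gives (b) and (c). It remains to return from (b), (c), (d), (e).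

**(b)$\Rightarrow$(a).** By Terao's factorization theorem, applied to $\mathcal A$ and $\mathcal A^H$, an inclusion of exponents gives divisibility.

**(a)$\Rightarrow$(d).** This is Proposition 7(1), since (a) means that there are no bad flats.

**(d)$\Rightarrow$ no bad flats.** If bad flats exist, let $X$ be one of minimal rank. By Lemma 6, $e_X>a_i^X$ for all $i$, and $e_X\ge1$. By (3), $\chi_0(\mathcal A_X;e_X)\ne0$, contradicting (d).

**(a)$\Leftrightarrow$(e).** Condition (e) says $P(\mathcal A;t)\ge0$ for arbitrarily large real $t$. If $P=0$ this is trivial. If (a) fails, $P$ has negative leading coefficient by Proposition 7(2), so $P(\mathcal A;t)<0$ for all large $t$, and (e) fails.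

The final statement of Theorem B is Proposition 7(2). The remaining implication is the one from deletion.

**(c)$\Rightarrow$(b), first part: a basis adapted to $H$.** *We find a homogeneous basis of $D(\mathcal A')$ all of whose members but one lie in $D(\mathcal A)$.* Let $\mathcal A$ and $\mathcal A'$ be free and $F=D(\mathcal A')/D(\mathcal A)$. The map $\psi\mapsto\psi(\alpha_H)\bmod\alpha_H$ has kernel $D(\mathcal A)$ on $D(\mathcal A')$, so it embeds $F$ in $\bar S$; in particular $F$ is an $\bar S$-module. It is not $0$: otherwise the determinants of bases of $D(\mathcal A)$ and $D(\mathcal A')$ would agree up to a scalar, while by Lemma 1(3) they differ by the factor $\alpha_H$. Since $D(\mathcal A)$ and $D(\mathcal A')$ are free, $\operatorname{pd}_SF\le1$, so $\operatorname{depth}F\ge\ell-1$ by the Auslander–Buchsbaum formula. The depth is the same over $\bar S$, a polynomial ring in $\ell-1$ variables, so the same formula over $\bar S$ gives $\operatorname{pd}_{\bar S}F=0$: $F$ is free. Being isomorphic to a nonzero ideal of a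 domain, it has rank one. The images of the members of a homogeneous basis $\psi_1,\dots,\psi_\ell$ of $D(\mathcal A')$ generate $F$, and $F/\bar S_+F$ is one-dimensional. So by the graded Nakayama lemma one of these images, say that of $\psi_1$, generates $F$. Replacing $\psi_j$ by $\psi_j-g_j\psi_1$ with suitable homogeneous $g_j$, we get $\psi_j\in D(\mathcal A)$ for $j\ge2$, still with a homogeneous basis $\psi_1,\dots,\psi_\ell$ of $D(\mathcal A')$ of the same degrees. Now $\alpha_H\psi_1,\psi_2,\dots,\psi_\ell$ lie in $D(\mathcal A)$ and have determinant $c\,\alpha_H\prod_{K\in\mathcal A'}\alpha_K$ with $c\in\mathbb K^*$. By Lemma 1(2) they form a basis of $D(\mathcal A)$, and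
$$\exp(\mathcal A)=(\deg\psi_1+1,\deg\psi_2,\dots,\deg\psi_\ell).$$

**(c)$\Rightarrow$(b), second part: restrict the determinant.** *We show that $\psi_2,\dots,\psi_\ell$ restrict to a basis of $D(\mathcal B)$.* Use coordinates $x_0=\alpha_H,x_1,\dots,x_{\ell-1}$. Since $\psi_j(x_0)\in x_0S$ for $j\ge2$, setting $x_0=0$ in $\det(\psi_i(x_j))=c\prod_{K\in\mathcal A'}\alpha_K$ gives
$$h\Delta=c\,\tilde Q=c\,GQ,\qquad h=\psi_1(x_0)|_H,\quad \Delta=\det(\bar\psi_i(x_j))_{i\ge2,\,j\ge1},$$
where $Q=\prod_{K\in\mathcal B}\beta_K$, $G=\prod_{K\in\mathcal B}\beta_K^{m_K-1}$, $\tilde Q=QG$, and $\bar\psi_i$ is the restriction of $\psi_i$ to $H$ for $i\ge2$. It lies in $D(\mathcal B)$: if $\alpha_{K'}=\beta_K+c'x_0$ is a form of $\mathcal A'$, then restricting $\psi_i(\alpha_{K'})\in\alpha_{K'}S$ and using $\psi_i(x_0)|_H=0$ gives $\bar\psi_i(\beta_K)\in\beta_K\bar S$. By Lemma 1(1), $Q\mid\Delta$.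

We also need $G\mid h$. Let $K\in\mathcal B$. The hyperplanes of $\mathcal A'$ over $K$ have forms $y+c_sx_0$, $s=1,\dots,m_K$, with distinct $c_s$; take $y$ to be the first of these forms, so that $c_1=0$. Write $\psi_1(y)=yg$. For $s\ge2$, $y+c_sx_0$ divides
$$\psi_1(y+c_sx_0)=yg+c_s\psi_1(x_0)\equiv c_s\big(\psi_1(x_0)-x_0g\big)\pmod{y+c_sx_0},$$
and $c_s\ne0$. So the product $\prod_{s\ge2}(y+c_sx_0)$ divides $\psi_1(x_0)-x_0g$. At $x_0=0$ this says $\beta_K^{m_K-1}\mid h$. The forms for different $K$ are coprime, so $G\mid h$.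

From $h\Delta=c\,GQ$, $G\mid h$ and $Q\mid\Delta$ we get $\Delta\in\mathbb K^*Q$. By Lemma 1(2), $\bar\psi_2,\dots,\bar\psi_\ell$ is a basis of $D(\mathcal B)$. Since $\Delta\neq0$, no $\bar\psi_i$ is $0$, so the degrees are $\deg\psi_2,\dots,\deg\psi_\ell$, which are contained in $\exp(\mathcal A)$. This is (b). $\blacksquare$

## 10. Bad flats of rank at least three: the proof of Theorem C

When divisibility fails, $\mathcal A^H$ may be free or not. The five planes with $H=\{y=0\}$ have a free restriction. There $b_2(\mathcal A)=8$ while $b_2(\mathcal A^H)+|\mathcal A^H|\,e=1+2\cdot3=7$, so the hypothesis of Theorem C fails, and the bad flat has rank $2$. Theorem C says that the condition on $b_2$ removes this ambiguity.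

We may assume $|\mathcal A|\ge2$, since for $\mathcal A=\{H\}$ the restriction is free and $\chi(\mathcal A^H)=t^{\ell-1}$ divides $\chi(\mathcal A)=t^{\ell-1}(t-1)$. If divisibility holds, $\mathcal A^H$ is free by Theorem A. Conversely, assume that divisibility fails. Then bad flats exist; let $k$ be their minimal rank and $X$ a bad flat of rank $k$. We show that $\mathcal A^H$ is not free.

**Step 7: $k\ge3$.** *We translate the condition on $b_2$.* By Proposition 7(2), $k\ge2$, so $p_0=p_1=0$, and $p_2(\mathcal A)$ is the coefficient of $t^{\ell-2}$ in $(t-1)P=(t-e)\chi(\mathcal B;t)-\chi(\mathcal A;t)$. This coefficient is $b_2(\mathcal B)+e|\mathcal B|-b_2(\mathcal A)=0$. Since $p_k<0$, $k\neq2$.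

**Step 8: comparing two quotients.** *We relate the multi-derivations $E_X$, which we understand, to the derivations of $\mathcal B_X$.* Let $D(\mathcal B_X)$ denote here the derivation module of $\mathcal B_X$ over $R$. Put
$$D_0=D(\mathcal B_X)/R\bar\varepsilon,\qquad \eta=G_X\bar\varepsilon,\qquad C=E_X/R\eta .$$
As in Step 1, $D(\mathcal B_X)=R\bar\varepsilon\oplus\{\theta\in D(\mathcal B_X):\theta(\beta_K)=0\}$ for any fixed $K\in\mathcal B_X$. So $D_0$ is isomorphic to a graded direct summand of $D(\mathcal B_X)$, and it is torsion-free. Since $E_X\subseteq D(\mathcal B_X)$ and $\eta\in R\bar\varepsilon$, there is a natural map $C\to D_0$. It is injective: if $g\bar\varepsilon\in E_X$, then $g\beta_K\in\beta_K^{m_K}R$, so $\beta_K^{m_K-1}\mid g$ for all $K\in\mathcal B_X$, so $G_X\mid g$ and $g\bar\varepsilon\in R\eta$. We regard $C$ as a submodule of $D_0$.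

**Step 9: $D_0/C$ has finite length.** *We check that $C$ and $D_0$ agree away from $R_+$.* Let $\mathfrak q\ne R_+$ be a prime of $R$. By Lemma 6, $J_X$ is $R_+$-primary, so $J_X\not\subseteq\mathfrak q$, and some $f_i$ is a unit in $R_{\mathfrak q}$. Exchanging $\varphi_i$ for $\eta$, we get a basis $\eta,\varphi_2',\dots,\varphi_k'$ of $(E_X)_{\mathfrak q}$, with determinant a unit times $\tilde Q_X=G_XQ_X$. As $\eta=G_X\bar\varepsilon$, $\det(\bar\varepsilon,\varphi_2',\dots,\varphi_k')$ is a unit times $Q_X$. By Lemma 1(2) over $R_{\mathfrak q}$, $\bar\varepsilon,\varphi_2',\dots,\varphi_k'$ is a basis of $D(\mathcal B_X)_{\mathfrak q}$. So $C_{\mathfrak q}=(D_0)_{\mathfrak q}$, both generated by the classes of the $\varphi_j'$. The finitely generated module $D_0/C$ is supported at most at $R_+$, so it has finite length and is killed by a power $R_+^n$.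

**Step 10: $C=D_0$.** *This is where $k\ge3$ enters: we need three variables.* (In the language of local cohomology: $\operatorname{depth}C\ge k-1\ge2$, so $H^1_{R_+}(C)=0$, and $D_0/C=H^0_{R_+}(D_0/C)$ embeds in it. We argue by hand.) Let $w\in D_0$ and put $u_i=x_i^n$ for $i=1,2,3$. Then $u_iw\in C$; choose a lift $e_i\in E_X$ of $u_iw$. For $i<j$ the element $u_je_i-u_ie_j$ maps to $0$ in $C$, so $u_je_i-u_ie_j=g_{ij}\eta$ with $g_{ij}\in R$. The identity
$$u_3(u_2e_1-u_1e_2)-u_2(u_3e_1-u_1e_3)+u_1(u_3e_2-u_2e_3)=0$$
and $\eta\ne0$ give $u_3g_{12}-u_2g_{13}+u_1g_{23}=0$. Since $u_1,u_2,u_3$ is a regular sequence, the relations among $u_3,-u_2,u_1$ are generated by the Koszul relations. So there are $h_1,h_2,h_3\in R$ with $g_{ij}=u_jh_i-u_ih_j$ for $i<j$. Put $e_i'=e_i-h_i\eta$, again a lift of $u_iw$. Then $u_2e_1'=u_1e_2'$ in the free module $E_X$, and as $u_1,u_2$ are coprime, $e_1'=u_1e'$ with $e'\in E_X$. Let $w'\in C$ be the class of $e'$. Then $u_1w'=u_1w$ in the torsion-free module $D_0$, so $w=w'\in C$.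

**Step 11: $\mathcal B_X$ is not free.** *We use badness once more.* Suppose $D(\mathcal B_X)$ is free over $R$. Then its graded direct summand $D_0$ is projective, so $C=D_0$ is projective, and the exact sequence
$$0\to R\eta\to E_X\to C\to0$$
splits. A splitting $E_X\to R\eta\cong R$ is a linear map $\lambda:E_X\to R$ with $\lambda(\eta)=1$, so $1=\sum f_i\lambda(\varphi_i)\in J_X$ by (4). This contradicts badness of $X$. So $D(\mathcal B_X)$ is not free over $R$.

Finally, if $\mathcal B=\mathcal A^H$ were free, Lemma 2, applied to $\mathcal C=\mathcal B$ in $H$ and $Z=X$, would show that $D(\mathcal B_X)$ is free over $R$. Hence $\mathcal A^H$ is not free. $\blacksquare$
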